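\title{Globally $F$-regular type does not descend along split morphisms}

\begin{abstract}
Let $f\colon X\to Y$ be a morphism of varieties such that $\mathcal{O}_Y\to f_*\mathcal{O}_X$ splits as a map of $\mathcal{O}_Y$-modules. In characteristic $p$, global $F$-regularity passes from $X$ to $Y$ when $Y$ is normal. Sun and Zhou asked whether, in characteristic zero, globally $F$-regular type passes from $X$ to $Y$. We show that it does not. Over every field of characteristic zero we construct a threefold $X$ and an affine morphism $f$ from $X$ onto the Fermat cubic curve $E$ such that $\mathcal{O}_E\to f_*\mathcal{O}_X$ splits, while the reductions of $X$ modulo all primes $p\equiv 5\pmod{18}$ are affine and globally $F$-regular. The threefold is a torsor under a rank two bundle on the Fermat curve of degree nine, and one exact sequence for the Frobenius pullback of this bundle gives both the affineness modulo $p$ and the splitting in characteristic zero. We also show that there are counterexamples whenever $\dim X\ge\dim Y+2\ge 3$, and that there are none when $\dim X=\dim Y$ or $\dim X\le 2$.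
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, a \emph{variety} is a separated, geometrically integral scheme of finite type over a field. A morphism $f\colon X\to Y$ of varieties is \emph{split} if the natural map $\mathcal{O}_Y\to f_*\mathcal{O}_X$ has a left inverse $\varphi\colon f_*\mathcal{O}_X\to\mathcal{O}_Y$ that is a homomorphism of $\mathcal{O}_Y$-modules. The map $\varphi$ need not be multiplicative, and $f_*\mathcal{O}_X$ need not be coherent. A finite morphism onto a normal variety in characteristic zero is split by $\frac{1}{\deg f}\operatorname{Tr}$. The projection $q\colon\mathbb{A}^2\setminus\{0\}\to\mathbb{P}^1$ is split because $q_*\mathcal{O}=\bigoplus_{i\in\mathbb{Z}}\mathcal{O}(i)$, and here the direct image is not coherent.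

Let $k$ be a perfect field of characteristic $p>0$ and $X$ a variety over $k$. The absolute Frobenius morphism $F\colon X\to X$ is the identity on points and $a\mapsto a^p$ on functions. It is finite, and $F^*M=M^{p}$ for a line bundle $M$. For an $\mathcal{O}_X$-module $\mathcal{M}$, the module $F^e_*\mathcal{M}$ is the sheaf of groups $\mathcal{M}$ on which a function $a$ acts as multiplication by $a^{p^e}$. Let $D$ be an effective Cartier divisor on $X$ or, if $X$ is normal, an effective Weil divisor. We view $\mathcal{O}_X(D)$ as the sheaf of rational functions with poles bounded by $D$; its canonical section $s$ is the function $1$.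

\begin{definition}\label{def:gfr}
The variety $X$ is \emph{stably Frobenius $D$-split} if for some $e>0$ the map $\mathcal{O}_X\to F^e_*\mathcal{O}_X(D)$, $a\mapsto a^{p^e}s$, has an $\mathcal{O}_X$-linear left inverse. A normal variety is \emph{globally $F$-regular} if it is stably Frobenius $D$-split for every effective Weil divisor $D$.
\end{definition}

On a projective variety this is a strong condition. A splitting makes $H^i(X,\mathcal{O}_X)\to H^i(X,F^e_*\mathcal{O}_X(D))=H^i(X,\mathcal{O}_X(D))$ injective, and for $D$ a large multiple of an ample divisor the target vanishes when $i>0$. So among smooth projective curves only $\mathbb{P}^1$ can be globally $F$-regular. On a regular affine variety the condition is automatic (Lemma~\ref{lem:affine}). The following known result says that it descends along split morphisms; we recall the short proof in Section~\ref{sec:prelim}.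

\begin{proposition}\label{prop:descent}
Let $f\colon X\to Y$ be a split morphism of varieties over a perfect field of characteristic $p>0$, with $X$ globally $F$-regular. Then $Y$ is stably Frobenius $D$-split for every effective Cartier divisor $D$, and $Y$ is globally $F$-regular if it is normal.
\end{proposition}

Now let $X$ be a scheme of finite type over a field $K$ of characteristic zero. An \emph{integral model} of $X$ is a flat scheme of finite type $X_A\to\operatorname{Spec}A$ over a finitely generated subring $A\subset K$, with an isomorphism $X_A\times_AK\cong X$. For a closed point $s\in\operatorname{Spec}A$ the residue field $k(s)$ is finite, of some characteristic $p$, and the geometric fiber $X_s=X_A\times_A\overline{k(s)}$ is a \emph{reduction of $X$ modulo $p$}. A variety $X$ over $K$ is \emph{of globally $F$-regular type} if it has an integral model such that $X_s$ is globally $F$-regular for all closed points $s$ in a dense subset of $\operatorname{Spec}A$. Sun and Zhou \cite{SZ} pose the following as an open question.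

\begin{quote}
\textbf{Question.} Let $f\colon X\to Y$ be a split morphism of varieties over a field $K$ of characteristic zero, with $X$ of globally $F$-regular type. Is $Y$ of globally $F$-regular type?
\end{quote}

One would guess that the answer is yes: reduce $f$ and its splitting $\varphi$ modulo $p$ and apply Proposition~\ref{prop:descent}. For proper $f$ this works (Proposition~\ref{prop:proper}), because $\varphi$ is then a map of coherent sheaves and involves only finitely many coefficients. When $f_*\mathcal{O}_X$ is not coherent, $\varphi$ consists of infinitely many data, and nothing forces these to have a common denominator.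

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $K$ be a field of characteristic zero and $E=\{a^3+b^3+c^3=0\}\subset\mathbb{P}^2_K$. There are a normal threefold $X$ over $K$ and an affine surjective morphism $f\colon X\to E$ such that
\begin{enumerate}
\item[(1)] $f$ is split;
\item[(2)] $X$ has an integral model over $\mathbb{Z}[1/3]$ whose reductions modulo all primes $p\equiv5\pmod{18}$ are affine and globally $F$-regular, so that $X$ is of globally $F$-regular type;
\item[(3)] $E$ is not of globally $F$-regular type.
\end{enumerate}
\end{theorem}

So the answer to the Question is no. The threefold that we construct is smooth and explicit. In $\mathbb{P}^5$ with coordinates $x,y,z,u,v,w$ it is given by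
\[
x^9+y^9+z^9=0,\qquad x^2u+y^2v+z^2w=xyz,\qquad (x,y,z)\ne(0,0,0),
\]
and $f$ sends a point to $[x^3:y^3:z^3]$. The second theorem describes the dimensions in which the Question can fail.

\begin{theorem}\label{thm:dim}
In the Question let $m=\dim X$ and $n=\dim Y$.
\begin{enumerate}
\item[(a)] For all $n\ge1$ and $m\ge n+2$ there are counterexamples over every field $K$ of characteristic zero.
\item[(b)] If $m=n$, the answer is yes.
\item[(c)] If $m\le2$, the answer is yes.
\end{enumerate}
\end{theorem}

Thus three is the smallest dimension of $X$ in a counterexample. The case $m=n+1\ge3$, and the variant of the Question in which ``dense'' is replaced by ``all $s$ in a dense open set'', are not settled here.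

\subsection{The idea of the counterexample}\label{sub:idea}

Let $f\colon X\to E$ be affine and split, with $E$ a curve of genus one. Then $0\ne H^1(E,\mathcal{O}_E)\subset H^1(E,f_*\mathcal{O}_X)=H^1(X,\mathcal{O}_X)$, so $X$ is not affine. On the other hand, the cheapest way for a reduction $X_s$ to be globally $F$-regular is to be regular and affine. So we look for a smooth variety that is not affine but has affine reductions for infinitely many $p$.

We take for $X$ a torsor, with class $c\in H^1(C,S)$, under a vector bundle $S$ on a curve $C$ with a finite map $\pi\colon C\to E$. The functions on $X$ are filtered by their degree along the fibers, with graded pieces $\operatorname{Sym}^rS^\vee$. One builds a splitting step by step along this filtration, starting from the trace of $\pi$. The obstruction at step $r$ lies in $\operatorname{Ext}^1(\pi_*\operatorname{Sym}^rS^\vee,\mathcal{O}_E)$, and since $\omega_E$ is trivial this group is dual to $H^0(C,\operatorname{Sym}^rS^\vee)$. So in characteristic zero we want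
\begin{equation}\label{eq:want}
H^0(C,\operatorname{Sym}^rS^\vee)=0\quad\text{for all }r\ge1 .
\end{equation}
In characteristic $p$, a torsor under a line bundle of negative degree is affine as soon as no power of Frobenius kills its class (Lemma~\ref{lem:linetorsor}).

If $S=Q$ is a line bundle, the two wishes collide. By Riemann--Roch, \eqref{eq:want} forces $\deg Q\ge0$, and the degree does not change under reduction. If $\deg Q>0$, then $F^{i*}c\in H^1(Q^{p^i})=0$ for $i\gg0$; the pullback of the torsor along $F^i$ has a section, and the image of this section is a complete curve in the reduction, which is therefore not affine. By Theorem~\ref{thm:dim}(c) no surface of any other kind works either.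

In rank two there is room. We construct $S$ of degree zero on the Fermat curve of degree nine such that, for every $p\equiv5\pmod{18}$, the bundle $F^*S$ has the quotient $\mathcal{O}_C(-3)$ of degree $-27$ and the class $F^*c$ has nonzero image in $H^1(C,\mathcal{O}_C(-3))$. This makes the reductions affine. The same sequence gives \eqref{eq:want}, because the number $27$ does not grow with $p$: a line subbundle of degree $\geq 0$ in a finite pullback of $S^\vee$ in characteristic zero would have to fit, after multiplication of its degree by $p$, a fixed positive degree for infinitely many $p$.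

Section~\ref{sec:prelim} collects the facts on global $F$-regularity and on models. Sections \ref{sec:construction}--\ref{sec:split} prove Theorems \ref{thm:main} and \ref{thm:dim}(a); the central computation, first done by hand for $p=5$, is in Section~\ref{sec:frob}. Sections \ref{sec:equal} and \ref{sec:surfaces} prove Theorem~\ref{thm:dim}(b) and (c) and depend only on Section~\ref{sec:prelim}.

\section{Global $F$-regularity and reduction modulo $p$}\label{sec:prelim}

\subsection{Characteristic $p$}

In this subsection $k$ is a perfect field of characteristic $p>0$.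

\begin{lemma}\label{lem:open}
Let $U$ be a nonempty open subset of a normal variety $V$ over $k$. If $V$ is globally $F$-regular, so is $U$. The converse holds if $V\setminus U$ has codimension at least $2$.
\end{lemma}

\begin{proof}
An effective divisor on $U$ is the restriction of its closure in $V$, and a splitting for the closure restricts to $U$. Conversely, let $j\colon U\to V$ be the inclusion and $D$ an effective divisor on $V$. If $V\setminus U$ has codimension at least $2$, then $j_*\mathcal{O}_U=\mathcal{O}_V$ and $j_*F^e_*\mathcal{O}_U(D|_U)=F^e_*\mathcal{O}_V(D)$, so $j_*$ of a splitting for $D|_U$ is a splitting for $D$.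
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:descent}]
Since $\mathcal{O}_Y\to f_*\mathcal{O}_X$ is injective, no nonzero local function on $Y$ vanishes on $f(X)$, so $f$ is dominant. Hence an effective Cartier divisor $D$ on $Y$ pulls back to an effective Cartier divisor $f^*D$. Let $\psi\colon F^e_*\mathcal{O}_X(f^*D)\to\mathcal{O}_X$ be a splitting for $f^*D$ and $\varphi$ a splitting of $f$. Since $F$ commutes with $f$, we have the composite
\[
F^e_*\mathcal{O}_Y(D)\to F^e_*f_*\mathcal{O}_X(f^*D)=f_*F^e_*\mathcal{O}_X(f^*D)\xrightarrow{\,f_*\psi\,}f_*\mathcal{O}_X\xrightarrow{\,\varphi\,}\mathcal{O}_Y ,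
\]
which is $\mathcal{O}_Y$-linear and sends the canonical section to $1$. If $Y$ is normal, let $U$ be its regular locus. The morphism $f^{-1}U\to U$ is split, $f^{-1}U$ is globally $F$-regular by Lemma~\ref{lem:open}, and every Weil divisor on $U$ is Cartier. So $U$ is globally $F$-regular, and so is $Y$ by Lemma~\ref{lem:open}.
\end{proof}

\begin{lemma}\label{lem:affine}
A regular affine variety $\operatorname{Spec}\Lambda$ over $k$ is globally $F$-regular.
\end{lemma}

\begin{proof}
Let $D$ be an effective divisor and $0\ne d\in\Lambda$ a function vanishing along $D$, that is, $d\in\Gamma(\mathcal{O}(-D))$. The map $\mathcal{O}\to F^e_*\mathcal{O}$, $1\mapsto d$, factors as $\mathcal{O}\to F^e_*\mathcal{O}(D)\xrightarrow{\,d\,}F^e_*\mathcal{O}$, so it suffices to split it for some $e>0$. Let $I_e\subset\Lambda$ be the ideal of all values $\psi(d)$ with $\psi\in\operatorname{Hom}_\Lambda(F^e_*\Lambda,\Lambda)$; we need $I_e=\Lambda$. Since $\Lambda$ is smooth over $k$, the finite module $F^e_*\Lambda$ is locally free. An element of a finite free module $P$ over a local ring $(\Lambda_{\mathfrak{m}},\mathfrak{m})$ is mapped into $\mathfrak{m}$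 by all linear forms if and only if it lies in $\mathfrak{m}P$. So a maximal ideal $\mathfrak{m}$ contains $I_e$ if and only if $d\in\mathfrak{m}^{[p^e]}\Lambda_{\mathfrak{m}}$, where $\mathfrak{m}^{[p^e]}$ is generated by the $p^e$-th powers of elements of $\mathfrak{m}$. These ideals decrease with $e$, and their intersection is zero by Krull's intersection theorem. Hence the closed sets $V(I_e)$ decrease and have no closed point in common. As $\Lambda$ is noetherian, $V(I_e)=\emptyset$ for some $e>0$.
\end{proof}

\begin{lemma}\label{lem:curves}
\begin{enumerate}
\item[(a)] $\mathbb{P}^1_k$ is globally $F$-regular.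
\item[(b)] Let $k$ be algebraically closed, $V_0$ a smooth projective curve of genus $g\ge1$ and $l\ge0$. Then $V=V_0\times\mathbb{A}^l$ is not globally $F$-regular.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Proposition~\ref{prop:descent} to the split morphism $\mathbb{A}^2\setminus\{0\}\to\mathbb{P}^1$, whose source is globally $F$-regular by Lemmas \ref{lem:affine} and \ref{lem:open}.

(b) Let $D$ be the pullback of an effective divisor $D_0$ of degree $>2g-2$ on $V_0$. A splitting for $D$ would embed $H^1(V,\mathcal{O}_V)=H^1(V_0,\mathcal{O})\otimes k[\mathbb{A}^l]\ne0$ in $H^1(V,\mathcal{O}_V(D))=H^1(V_0,\mathcal{O}(D_0))\otimes k[\mathbb{A}^l]=0$.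
\end{proof}

\subsection{Models}\label{sub:models}

Let $K$ be a field of characteristic zero. The definition of globally $F$-regular type refers to one model. The next lemma lets us change it.

\begin{lemma}\label{lem:models}
\begin{enumerate}
\item[(a)] Let $A\subset A'\subset K$ be finitely generated subrings and $\Delta\subset\operatorname{Spec}A$ a dense set of closed points. Then the closed points of $\operatorname{Spec}A'$ that lie over $\Delta$ are dense.
\item[(b)] If a variety $Y$ over $K$ has an integral model none of whose reductions is globally $F$-regular, then $Y$ is not of globally $F$-regular type.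
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $U'\subset\operatorname{Spec}A'$ be open and nonempty. By generic flatness we may shrink $U'$ so that it is flat over $A$. Then its image is open and nonempty, so it contains some $s\in\Delta$. A closed point of the fiber of $U'$ over $s$ has finite residue field, so it is closed in $\operatorname{Spec}A'$.

(b) Let $Y_{A_1}$ be the given model, and suppose that $Y_{A_2}$ has globally $F$-regular reductions over a dense set $\Delta$. The two models become isomorphic over some finitely generated $A'\subset K$ containing $A_1$ and $A_2$. By (a) there is a closed point $s'\in\operatorname{Spec}A'$ over $\Delta$. Its images $s_i\in\operatorname{Spec}A_i$ are closed, the three finite residue fields have the same algebraic closure, and so $(Y_{A_1})_{s_1}\cong(Y_{A_2})_{s_2}$ is globally $F$-regular, a contradiction.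
\end{proof}

Let finitely many $K$-schemes of finite type, morphisms, coherent sheaves and homomorphisms be given. They arise by base change from a finitely generated subring $A\subset K$, compatibly with any finitely many models fixed beforehand. We say that a property of the reductions holds \emph{for general $s$} if it holds at all closed points once $A$ is replaced by a larger finitely generated subring of $K$; shrinking $\operatorname{Spec}A$ to $\operatorname{Spec}A[1/a]$ is a special case. We use the following standard facts.
\begin{enumerate}
\item[(S1)] After enlarging $A$, all schemes and sheaves are flat over $A$, identities between maps hold over $A$, and a morphism that is an isomorphism, an open or closed immersion, affine, finite, proper, smooth or surjective over $K$ has this property over $A$, hence on the reductions.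
\item[(S2)] General reductions of a variety are varieties, and dimensions of reductions are those over $K$. For a flat model $V_A$, the points at which the fiber of $V_A\to\operatorname{Spec}A$ is geometrically normal form an open set (EGA IV, 12.1.6). The image in $\operatorname{Spec}A$ of its complement is constructible, so it either contains a nonempty open set or misses one. In characteristic zero normal is geometrically normal. Hence general reductions of a normal variety are normal, and a variety whose reductions are normal over a dense set is normal.
\item[(S3)] Euler characteristics of flat coherent sheaves on proper models are constant. Hence genera, degrees and intersection numbers are the same over $K$ and on general reductions.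
\item[(S4)] If $h\colon V\to V'$ is proper, then $(h_{A*}\mathcal{O}_{V_A})_s=h_{s*}\mathcal{O}_{V_s}$ for general $s$. Indeed, by generic flatness we may assume that the coherent sheaves $R^ih_{A*}\mathcal{O}$ are flat over $A$. Over an affine open subset of $V'_A$ they are computed by a bounded \v{C}ech complex of flat $A$-modules. By descending induction on the degree, all its cocycle and coboundary modules are then flat, so its cohomology commutes with base change.
\end{enumerate}
If $X$ is of globally $F$-regular type, we call a closed point $s$ \emph{good} if $X_s$ is globally $F$-regular. By Lemma~\ref{lem:models}(a) the good points remain dense when $A$ is enlarged, so finitely many properties that hold for general $s$ hold at a dense set of good points.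

\begin{lemma}\label{lem:normal}
In the situation of the Question, $f$ is dominant, and $X$ and $Y$ are normal.
\end{lemma}

\begin{proof}
Dominance follows as in the proof of Proposition~\ref{prop:descent}, and $X$ is normal by (S2). Let $V\subset Y$ be affine open, and let $\alpha,\beta\in\Gamma(V,\mathcal{O}_Y)$, $\beta\neq 0$, be such that $\alpha/\beta$ is integral over $\Gamma(V,\mathcal{O}_Y)$. As $X$ is normal, $\alpha=\beta r$ with $r\in\Gamma(f^{-1}V,\mathcal{O}_X)$. Applying the splitting $\varphi$ gives $\alpha=\beta\varphi(r)$, so $\alpha/\beta\in\Gamma(V,\mathcal{O}_Y)$.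
\end{proof}

\begin{proposition}\label{prop:proper}
If $f$ is proper, the answer to the Question is yes.
\end{proposition}

\begin{proof}
The sheaf $f_*\mathcal{O}_X$ is coherent, so by (S1) the splitting extends to a left inverse of $\mathcal{O}_{Y_A}\to f_{A*}\mathcal{O}_{X_A}$, and by (S4) it reduces to a splitting of $f_s$ for general $s$. General $Y_s$ are normal varieties by Lemma~\ref{lem:normal} and (S2). Apply Proposition~\ref{prop:descent} at the good points.
\end{proof}

\section{A torsor over the Fermat curve of degree nine}\label{sec:construction}

\subsection{Torsors}\label{sub:torsors}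

Let $V$ be a vector bundle on a scheme $C$, with total space $\mathbf{V}=\operatorname{Spec}_C\operatorname{Sym}V^\vee$. A \emph{$V$-torsor} is a $C$-scheme $T$ with an action of the additive group scheme $\mathbf{V}$ that is, Zariski locally on $C$, isomorphic to $\mathbf{V}$ acting on itself. Choose sections $t_i$ of $T$ over the sets of an open cover $(U_i)$ and write $t_j=t_i+c_{ij}$. The cocycle $(c_{ij})$ defines the \emph{class} $c\in H^1(C,V)$ of $T$, and $T$ is recovered by gluing the $\mathbf{V}|_{U_i}$ along $v_i=v_j+c_{ij}$. We write $T_c$ for the torsor of class $c$. This description gives the following facts.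
\begin{enumerate}
\item[(T1)] $T_c$ has a section if and only if $c=0$, and $T_c\cong T_{-c}$ as $C$-schemes.
\item[(T2)] For a morphism $\psi\colon C'\to C$ we have $T_c\times_CC'=T_{\psi^*c}$.
\item[(T3)] A homomorphism $\theta\colon V\to V'$ induces a $C$-morphism $T_c\to T_{\theta(c)}$, $v_i\mapsto\theta(v_i)$.
\item[(T4)] If $0\to V\to V'\to V''\to0$ is an exact sequence of vector bundles and $\gamma$ a global section of $V''$, then the preimage of $\gamma$ in $\mathbf{V}'$ is a $V$-torsor. Its local sections are the local lifts of $\gamma$, and its class is the image of $\gamma$ under the connecting map.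
\end{enumerate}

\subsection{The construction}

Let $A=\mathbb{Z}[1/3]$ and
\[
R=A[x,y,z]/(x^9+y^9+z^9),\qquad C=\operatorname{Proj}R,\qquad E=\operatorname{Proj}A[a,b,c]/(a^3+b^3+c^3).
\]
Since $3$ is invertible, $C$ and $E$ are smooth plane curves over $A$, with geometrically integral fibers. On the fibers, $\deg\mathcal{O}_C(1)=9$, and adjunction gives $\omega_C=\mathcal{O}_C(6)$, of degree $54$, and $\omega_E=\mathcal{O}_E$. The morphism $\pi\colon C\to E$, $[x:y:z]\mapsto[x^3:y^3:z^3]$, is finite and surjective; it has degree $9$, because $\pi^*\mathcal{O}_E(1)=\mathcal{O}_C(3)$ has degree $27$. From now on the letter $c$ denotes a cohomology class except in the equation of $E$.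

The forms $x^2,y^2,z^2$ have no common zero, so there is an exact sequence of vector bundles
\begin{equation}\label{eq:S}
0\to S\to\mathcal{O}_C(1)^3\xrightarrow{(x^2,\,y^2,\,z^2)}\mathcal{O}_C(3)\to0 .
\end{equation}
The bundle $S$ has rank two and $\det S=\mathcal{O}_C$. Let $\tau\colon T\to C$ be the torsor of local lifts of the section $xyz$ of $\mathcal{O}_C(3)$, and let $c\in H^1(C,S)$ be its class. With fiber coordinates $u,v,w$ on the total space of $\mathcal{O}_C(1)^3$,
\[
T=\{x^2u+y^2v+z^2w=xyz\}.
\]
The total space of $\mathcal{O}_{\mathbb{P}^2}(1)^3$ is $\mathbb{P}^5\setminus\{x=y=z=0\}$, so these are the equations displayed after Theorem~\ref{thm:main}. Being locally $C\times\mathbb{A}^2$, the scheme $T$ is smooth over $A$ with geometrically integral fibers of dimension three. Put $f=\pi\circ\tau\colon T\to E$, an affine surjective morphism. For an $A$-algebra $\Omega$ we denote base change by a subscript $\Omega$, which we drop when the base is clear. The threefold of Theorem~\ref{thm:main} is $X=T_K$.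

Let $\mathcal{A}=\tau_*\mathcal{O}_T$, and let $\mathcal{A}_{\le r}\subset\mathcal{A}$ be the image of the polynomials of degree at most $r$ in $u,v,w$, that is, of $\bigoplus_{i\le r}\operatorname{Sym}^i(\mathcal{O}_C(-1)^3)$.

\begin{lemma}\label{lem:filtration}
We have $\mathcal{A}=\bigcup_r\mathcal{A}_{\le r}$, $\mathcal{A}_{\le0}=\mathcal{O}_C$, and $\mathcal{A}_{\le r}/\mathcal{A}_{\le r-1}\cong\operatorname{Sym}^rS^\vee$ for $r\ge1$.
\end{lemma}

\begin{proof}
Over $D_+(x)$, divide all coordinates by $x$ and mark the quotients by a prime. Then $u'=y'z'-y'^2v'-z'^2w'$, so $\mathcal{A}=\mathcal{O}_C[v',w']$ and $\mathcal{A}_{\le r}$ consists of the polynomials of degree at most $r$ in $v',w'$. The same holds over $D_+(y)$ and $D_+(z)$ after a permutation of the letters. Hence $\mathcal{A}_{\le r}/\mathcal{A}_{\le r-1}$ is locally free of rank $r+1$. The surjection $\operatorname{Sym}^r(\mathcal{O}_C(-1)^3)\to\mathcal{A}_{\le r}/\mathcal{A}_{\le r-1}$ kills the multiples of $x^2u+y^2v+z^2w$, because this form equals $xyz$, of degree $0$ in $u,v,w$. By the dual of \eqref{eq:S} it factors through $\operatorname{Sym}^rS^\vee$, and a surjection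 of locally free sheaves of the same rank is an isomorphism.
\end{proof}

\begin{remark}\label{rem:tau}
The morphism $\tau$ itself is not split over any field, so the passage from $C$ to $E$ is needed. A splitting of $\tau$ would send $u,v,w$ to sections $\ell_1,\ell_2,\ell_3$ of $\mathcal{O}_C(1)$ with $x^2\ell_1+y^2\ell_2+z^2\ell_3=xyz$. Since $H^1(\mathbb{P}^2,\mathcal{O}(-8))=0$, the $\ell_i$ are linear forms, and the identity, being of degree $3<9$, would hold in the polynomial ring. But $xyz\notin(x^2,y^2,z^2)$.
\end{remark}

\section{The Frobenius pullback of $S$}\label{sec:frob}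

In this section $p\ne3$ is a prime, $k=\overline{\mathbb{F}}_p$, and $R$, $C$, $S$, $c$ denote the base changes to $k$. The aim is the following statement.

\begin{proposition}\label{prop:key}
For $p\equiv5\pmod{18}$ there is an exact sequence
\[
0\to\mathcal{O}_C(3)\xrightarrow{\ \sigma\ }F^*S\xrightarrow{\ \theta\ }\mathcal{O}_C(-3)\to0 ,
\]
and the class $\kappa=\theta(F^*c)\in H^1(C,\mathcal{O}_C(-3))$ is nonzero.
\end{proposition}

\subsection{Syzygies and the cross product}

Pulling back \eqref{eq:S} along $F$ raises all forms to the power $p$. So $F^*S$ is the kernel of $\mathbf{a}=(x^{2p},y^{2p},z^{2p})\colon\mathcal{O}_C(p)^3\to\mathcal{O}_C(3p)$, and $F^*c$ is the class of the torsor of lifts of $\gamma=x^py^pz^p$. A map $\mathcal{O}_C(3)\to F^*S$ is thus given by a triple $\sigma=(\sigma_1,\sigma_2,\sigma_3)$ of forms of degree $p-3$ with $\mathbf{a}\cdot\sigma=0$ in $R$. To compute $\kappa$ we need an explicit formula for the quotient map, and the cross product provides one.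

We compute cohomology with the cover $D_+(x),D_+(y)$ of $C$, so that $H^1(C,\mathcal{O}_C(d))=(R_{xy}/(R_x+R_y))_d$. Since $R=\bigoplus_{i=0}^8z^ik[x,y]$, this space has as a basis the classes of the monomials $z^ix^{-\alpha}y^{-\beta}$ of degree $d$ with $0\le i\le8$ and $\alpha,\beta\ge1$; the monomials with $\alpha\le0$ or $\beta\le0$ have class zero.

\begin{lemma}\label{lem:cross}
Let $\sigma_1,\sigma_2,\sigma_3\in R_{p-3}$ have no common zero on $C$ and satisfy $\mathbf{a}\cdot\sigma=0$. Then there is an exact sequence as in Proposition~\ref{prop:key}, and $\theta(F^*c)=[\,\sigma_3z^px^{-p}y^{-p}\,]$.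
\end{lemma}

\begin{proof}
Let $t$ be a local section of $F^*S\subset\mathcal{O}_C(p)^3$. The cross product $t\times\sigma$ is a section of $\mathcal{O}_C(2p-3)^3$, and $\mathbf{a}\times(t\times\sigma)=(\mathbf{a}\cdot\sigma)t-(\mathbf{a}\cdot t)\sigma=0$. Locally some entry $a_i$ of $\mathbf{a}$ is invertible, and a vector $\mathbf{w}$ with $\mathbf{a}\times\mathbf{w}=0$ equals $(w_i/a_i)\mathbf{a}$. So $t\times\sigma=\theta(t)\mathbf{a}$ for a unique section $\theta(t)$ of $\mathcal{O}_C(2p-3-2p)=\mathcal{O}_C(-3)$. As $\sigma$ vanishes nowhere, it is locally part of a basis $\sigma,t_0$ of the subbundle $F^*S$. Then $t_0\times\sigma$ vanishes nowhere, so $\theta(t_0)$ is a generator, while $\theta(\sigma)=0$. This gives the exact sequence.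

Lifts of $\gamma$ over $D_+(x)$ and $D_+(y)$ are $(\gamma/x^{2p},0,0)$ and $(0,\gamma/y^{2p},0)$, so $F^*c$ is represented by $t=(-\gamma/x^{2p},\gamma/y^{2p},0)$. The third entry of $t\times\sigma$ is
\[
t_1\sigma_2-t_2\sigma_1=-\frac{\gamma\,(y^{2p}\sigma_2+x^{2p}\sigma_1)}{x^{2p}y^{2p}}=\frac{\gamma\,z^{2p}\sigma_3}{x^{2p}y^{2p}} .
\]
It equals $\theta(t)z^{2p}$, and $R$ is a domain, so $\theta(t)=\gamma\sigma_3/(xy)^{2p}=\sigma_3z^px^{-p}y^{-p}$.
\end{proof}

\subsection{The case $p=5$}

Here $\mathbf{a}=(x^{10},y^{10},z^{10})$, and the equation of the curve supplies the syzygy: for $\sigma=(yz,xz,xy)$,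
\[
\mathbf{a}\cdot\sigma=xyz\,(x^9+y^9+z^9)=0 .
\]
The entries have degree $2=p-3$. They vanish together only where two of the coordinates vanish, and there is no such point on $C$. Lemma~\ref{lem:cross} gives $\kappa=[xy\cdot z^5x^{-5}y^{-5}]=[z^5x^{-4}y^{-4}]$, a basis element of $H^1(C,\mathcal{O}_C(-3))$. This proves Proposition~\ref{prop:key} for $p=5$: the bundle $F^*S$ of degree $0$ contains $\mathcal{O}_C(3)$, of degree $27$, and $F^*c$ survives in the quotient.

One prime is not enough: we need infinitely many, both for density and for the argument in characteristic zero. What made $p=5$ work is $2p=9+1$. If $p\equiv5\pmod{18}$, write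
\[
p=9j+5,\qquad j=2\mu,\qquad h=2j+1,\qquad\text{so that } 2p=9h+1 ;
\]
$j$ is even because $p$ is odd. Put $\xi=x^9$, $\eta=y^9$, $\zeta=z^9=-(\xi+\eta)$. Then $x^{2p}=x\,\xi^h$, and likewise for $y$ and $z$, so a relation $f_1\xi^h+f_2\eta^h+f_3\zeta^h=0$ between binary forms in $\xi,\eta$ gives the syzygy $\sigma=(f_1yz,f_2xz,f_3xy)$. If the $f_i$ have degree $j$, then $\sigma$ has degree $9j+2=p-3$, as for $p=5$. Such a relation exists, since there are $3j+3$ unknown coefficients and $3j+2$ linear equations. Two things remain: $\sigma$ must vanish nowhere, and $\kappa$ must be nonzero. For the second we need $f_3$ explicitly.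

\subsection{A relation between three powers on the line}

\begin{lemma}\label{lem:relation}
Let $j\ge0$, $h=2j+1$, and in $\mathbb{Z}[\xi,\eta]$ let $\zeta=-(\xi+\eta)$ and
\[
f_3=\sum_{i=0}^j(-1)^i\binom{j+i}{j}\binom{2j-i}{j}\xi^i\eta^{j-i}.
\]
There are forms $f_1,f_2\in\mathbb{Z}[\xi,\eta]$ of degree $j$ with $f_1\xi^h+f_2\eta^h+f_3\zeta^h=0$.
\end{lemma}

\begin{proof}
A monomial $\xi^\alpha\eta^{3j+1-\alpha}$ is divisible by $\xi^h$ if $\alpha\ge2j+1$ and by $\eta^h$ if $\alpha\le j$. So we must show that its coefficient in $f_3\cdot(\xi+\eta)^{2j+1}$ vanishes for $j+1\le\alpha\le2j$. Writing out the factorials, this coefficient is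
\[
\sum_{i=0}^j(-1)^i\binom{j+i}{j}\binom{2j-i}{j}\binom{2j+1}{\alpha-i}
=\frac{(2j+1)!}{(j!)^3}\sum_{i=0}^j(-1)^i\binom{j}{i}\frac{(2j-i)!}{(\alpha-i)!}\cdot\frac{(j+i)!}{(2j+1-\alpha+i)!}.
\]
The first quotient in the sum is the product of the $2j-\alpha$ integers from $\alpha-i+1$ to $2j-i$, and the second is the product of the $\alpha-j-1$ integers from $2j+2-\alpha+i$ to $j+i$. Their product is a polynomial in $i$ of degree $j-1$, and $\sum_i(-1)^i\binom{j}{i}P(i)=0$ for every polynomial $P$ of degree less than $j$.
\end{proof}

\begin{lemma}\label{lem:dixon}
For $j=2\mu$, the coefficient $N$ of $\xi^j\eta^j$ in $f_3\cdot(\xi+\eta)^j$ is $(-1)^\mu(3\mu)!/(\mu!)^3$. If $p=9j+5$ is prime, then $p\nmid N$.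
\end{lemma}

\begin{proof}
Write $[t^n]G$ for the coefficient of $t^n$ in $G$, and recall $[t^n](1-t)^{-l-1}=\binom{n+l}{l}$. By definition $N=\sum_i(-1)^i\binom{j}{i}\binom{j+i}{j}\binom{2j-i}{j}$, so
\[
N=[t^j]\,(1-t)^{-j-1}\sum_i\binom{j}{i}\binom{j+i}{j}(-t)^i .
\]
Differentiating $X^j(1+X)^j=\sum_i\binom{j}{i}X^{j+i}$ and using Taylor's formula,
\[
\sum_i\binom{j}{i}\binom{j+i}{j}X^i=\frac{1}{j!}\frac{d^j}{dX^j}X^j(1+X)^j=[s^j]\,(s+X)^j(s+1+X)^j=\sum_i\binom{j}{i}^2X^i(1+X)^{j-i}.
\]
With $X=-t$ we get $N=\sum_i(-1)^i\binom{j}{i}^2[t^{j-i}](1-t)^{-i-1}=\sum_i(-1)^i\binom{j}{i}^3$. Dixon's identity states that $\sum_{i=0}^{2\mu}(-1)^i\binom{2\mu}{i}^3=(-1)^\mu(3\mu)!/(\mu!)^3$. Finally $3\mu<18\mu+5=p$.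
\end{proof}

\begin{example}
For $p=23$ we have $j=2$ and $f_3=6\xi^2-9\xi\eta+6\eta^2$. The coefficients of $f_3\cdot(\xi+\eta)^5$ are $6,21,21,0,0,21,21,6$, so $f_1=6\xi^2+21\xi\eta+21\eta^2$ and $f_2=21\xi^2+21\xi\eta+6\eta^2$. Also $N=6-18+6=-6$.
\end{example}

That $\sigma$ vanishes nowhere could hardly be read off from the coefficients modulo $p$. It follows instead from a degree count: the three powers $\xi^h,\eta^h,\zeta^h$ already use up the whole Jacobian determinant of the relation, and any further vanishing would exceed its degree.

\begin{lemma}\label{lem:nozero}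
Let $p=9j+5$ be prime. In $k[\xi,\eta]$ the forms $f_1,f_2,f_3$ have no common zero on $\mathbb{P}^1$, and $\xi\nmid f_1$, $\eta\nmid f_2$, $\zeta\nmid f_3$.
\end{lemma}

\begin{proof}
The coefficient of $\eta^j$ in $f_3$ is $\binom{2j}{j}$, which is prime to $p$ because $2j<p$. So $f_3\ne0$. If $f_1=0$, then $\eta^h$ divides $f_3\zeta^h$, hence $f_3$, which is impossible as $\deg f_3=j<h$; in the same way $f_2\ne0$. Thus $F_1=f_1\xi^h$, $F_2=f_2\eta^h$, $F_3=f_3\zeta^h$ are nonzero forms of degree $d=3j+1$ with sum zero, and $0<d<p$. Let
\[
J=\partial_\xi F_1\,\partial_\eta F_2-\partial_\eta F_1\,\partial_\xi F_2 ,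
\]
a form of degree $2d-2=6j$ or zero. Since $F_3=-F_1-F_2$, it is also the Jacobian determinant of $(F_3,F_1)$. If the power $\ell^{n}$ of a linear form divides some $F_i$, then $\ell^{n-1}$ divides both partial derivatives of $F_i$, hence $J$. So $(\xi\eta\zeta)^{2j}$ divides $J$. Euler's identity $\xi\partial_\xi F_i+\eta\partial_\eta F_i=dF_i$ gives
\begin{equation}\label{eq:euler}
\eta J=d\,(F_2\,\partial_\xi F_1-F_1\,\partial_\xi F_2),\qquad\xi J=d\,(F_1\,\partial_\eta F_2-F_2\,\partial_\eta F_1).
\end{equation}

We claim that $J\ne0$; this is where $d<p$ is needed. If $J=0$, then by \eqref{eq:euler} both partial derivatives of $F_1/F_2$ vanish, so $F_1/F_2\in k(\xi^p,\eta^p)=k(\xi,\eta)^p$. Write $F_1s^p=F_2r^p$ with coprime polynomials $r,s$. Then $r^p\mid F_1$ and $s^p\mid F_2$, so $r$ and $s$ are constants. Hence $f_1\xi^h$ is a multiple of $f_2\eta^h$, and $\eta^h\mid f_1\ne0$, contradicting $j<h$.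

Comparing degrees, $J=\lambda(\xi\eta\zeta)^{2j}$ with $\lambda\in k^*$. If $\xi\mid f_1$, then $\xi^{h+1}\mid F_1$ and $\xi^{2j+1}\mid J$, which is false. The same argument gives $\eta\nmid f_2$ and $\zeta\nmid f_3$. A common zero of $f_1,f_2,f_3$ gives a common linear factor $\ell$, which is therefore not proportional to $\xi$, $\eta$ or $\zeta$. But $\ell$ divides $F_1$ and $F_2$, hence $\eta J=\lambda\eta(\xi\eta\zeta)^{2j}$ by \eqref{eq:euler}, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Substitute $\xi=x^9$, $\eta=y^9$ and let $\sigma=(f_1yz,f_2xz,f_3xy)$, of degree $p-3$. Then $\mathbf{a}\cdot\sigma=xyz(f_1\xi^h+f_2\eta^h+f_3\zeta^h)=0$. At a point of $C$ with $xyz\ne0$, some $f_i$ is nonzero by Lemma~\ref{lem:nozero}, so $\sigma\neq 0$ there. At a point with $x=0$ we have $yz\ne0$ and $\xi=0$, so $f_1yz\ne0$ because $\xi\nmid f_1$. At points with $y=0$ or $z=0$ use $\eta\nmid f_2$ or $\zeta\nmid f_3$. So Lemma~\ref{lem:cross} applies. Since $j$ is even, $z^p=z^5\zeta^j=z^5(\xi+\eta)^j$, and $p-1=9j+4$, so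
\[
\kappa=\Big[\frac{z^pf_3}{x^{p-1}y^{p-1}}\Big]=\Big[\,z^5\,\frac{f_3\cdot(\xi+\eta)^j}{x^{9j+4}y^{9j+4}}\Big].
\]
The monomial $\xi^\alpha\eta^{2j-\alpha}$ of $f_3\cdot(\xi+\eta)^j$ contributes $z^5x^{9(\alpha-j)-4}y^{9(j-\alpha)-4}$. Both exponents are negative only for $\alpha=j$. Hence $\kappa=N\,[z^5x^{-4}y^{-4}]$, which is nonzero by Lemma~\ref{lem:dixon}.
\end{proof}

\section{The reductions are affine}\label{sec:affine}

A torsor under a line bundle on a curve is a ruled surface minus a section, so its affineness can be decided by intersection theory. We use the Nakai--Moishezon criterion: a divisor $H$ on a smooth projective surface is ample if and only if $H^2>0$ and $H\cdot\Gamma>0$ for every irreducible curve $\Gamma$.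

\begin{lemma}\label{lem:linetorsor}
Let $C_0$ be a smooth projective curve of genus $g$ over an algebraically closed field $k$ of characteristic $p$, let $Q$ be a line bundle of degree $-\delta<0$, and let $\kappa\in H^1(C_0,Q)$ satisfy $F^{i*}\kappa\ne0$ for all $i\ge0$. Then $T_\kappa$ is affine.
\end{lemma}

The condition on $\kappa$ is necessary: if $F^{i*}\kappa=0$, a section of $T_{F^{i*}\kappa}$ maps onto a complete curve in $T_\kappa$.

\begin{proof}
Let $0\to\mathcal{O}\to W\to Q^{-1}\to0$ be the extension with class $\kappa\in H^1(C_0,Q)=\operatorname{Ext}^1(Q^{-1},\mathcal{O})$, and let $\mathbb{P}(W)\to C_0$ be the ruled surface of rank one quotients of $W$. The composite $\mathcal{O}\to W\to\mathcal{O}_{\mathbb{P}(W)}(1)$ vanishes exactly on the section $\Sigma=\mathbb{P}(Q^{-1})$. So $\Sigma\in|\mathcal{O}_{\mathbb{P}(W)}(1)|$ and $\Sigma^2=\deg Q^{-1}=\delta>0$. The complement of $\Sigma$ parametrizes the quotients $W\to L$ for which $\mathcal{O}\to L$ is an isomorphism, that is, the left inverses of $\mathcal{O}\to W$. These form a torsor under $\mathcal{H}om(Q^{-1},\mathcal{O})=Q$ of class $\pm\kappa$. By (T1), $T_\kappa\cong\mathbb{P}(W)\setminus\Sigma$.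 The complement of an ample effective divisor is affine, and an irreducible curve $\Gamma\ne\Sigma$ has $\Gamma\cdot\Sigma>0$ unless it is disjoint from $\Sigma$. So it suffices to show that $T_\kappa$ contains no complete curve.

Let $\Gamma\subset T_\kappa$ be a complete integral curve. It is finite and surjective over $C_0$, because the fibers of $T_\kappa\to C_0$ are affine lines. We want to apply the Hurwitz formula, which needs separability, and this is why all powers of Frobenius enter. Let $\Gamma_i=(\Gamma\times_{C_0,F^i}C_0)_{\mathrm{red}}\subset T_{F^{i*}\kappa}$. It is irreducible because $F^i$ is a universal homeomorphism, it is finite over $C_0$, and its function field extension is $k(\Gamma)\,k(C_0)^{1/p^i}$ over $k(C_0)^{1/p^i}$. The minimal polynomials of finitely many generators of $k(\Gamma)$ over the perfect field $\bigcup_ik(C_0)^{1/p^i}$ are separable and have coefficients in $k(C_0)^{1/p^i}$ for $i\gg0$, so this extension is separable for $i\gg0$. The pair $(Q^{p^i},F^{i*}\kappa)$ satisfies the hypotheses of the lemma. So we may assume that $\Gamma\to C_0$ is generically separable, of degree $a\ge1$.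

The numerical classes on $\mathbb{P}(W)$ are spanned by $\Sigma$ and a fiber $\phi$, with $\Sigma\cdot\phi=1$ and $\phi^2=0$. Write $\Gamma\equiv a\Sigma+b\phi$. From $\Gamma\cdot\Sigma=0$ we get $b=-a\delta$ and $\Gamma^2=-a^2\delta$. Adjunction for $\phi$ and $\Sigma$ gives the canonical class $K\equiv-2\Sigma+(2g-2+\delta)\phi$, so $K\cdot\Gamma=a(2g-2+\delta)$. By adjunction for $\Gamma$ and the Hurwitz formula for its normalization $\tilde\Gamma$,
\[
a(2g-2+\delta)-a^2\delta=2p_a(\Gamma)-2\ge2g(\tilde\Gamma)-2\ge a(2g-2).
\]
As $\delta>0$, this gives $a\le1$. Then $\Gamma\to C_0$ is finite and birational onto a normal curve, hence an isomorphism. So the torsor has a section and its class is zero, a contradiction.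
\end{proof}

In sufficiently negative degree, Frobenius kills no class.

\begin{lemma}\label{lem:inj}
Let $C_0$ be as in Lemma~\ref{lem:linetorsor} and $Q$ a line bundle with $p\deg Q+2g-2<0$. Then $F^*\colon H^1(C_0,Q)\to H^1(C_0,Q^p)$ is injective.
\end{lemma}

\begin{proof}
The kernel of $d\colon\mathcal{O}\to\omega$ consists of the $p$-th powers, so $d$ induces an $\mathcal{O}$-linear injection $F_*\mathcal{O}/\mathcal{O}\to F_*\omega$. Tensor $0\to\mathcal{O}\to F_*\mathcal{O}\to F_*\mathcal{O}/\mathcal{O}\to0$ with $Q$ and use the projection formula $Q\otimes F_*\mathcal{M}=F_*(Q^p\otimes\mathcal{M})$. The kernel of $F^*$ is a quotient of $H^0(Q\otimes F_*\mathcal{O}/\mathcal{O})\subset H^0(Q^p\otimes\omega)=0$.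
\end{proof}

To return from the Frobenius pullback to $T$ we use Chevalley's theorem (EGA II, 6.7.1): if $V'\to V$ is finite and surjective, $V$ is noetherian and $V'$ is affine, then $V$ is affine.

\begin{proposition}\label{prop:affine}
For $p\equiv5\pmod{18}$ and $k=\overline{\mathbb{F}}_p$, the threefold $T_k$ is affine and globally $F$-regular.
\end{proposition}

\begin{proof}
For $Q=\mathcal{O}_C(-3)^{p^i}$ we have $p\deg Q+2g-2=-27p^{i+1}+54<0$. So by Proposition~\ref{prop:key} and Lemma~\ref{lem:inj}, $F^{i*}\kappa\ne0$ for all $i$, and $T_\kappa$ is affine by Lemma~\ref{lem:linetorsor}. The morphism $T_{F^*c}\to T_\kappa$ induced by $\theta$ through (T3) is affine, since its source is affine over $C$ and its target is separated over $C$. Hence $T_{F^*c}$ is affine. By (T2), $T_{F^*c}=T_k\times_{C,F}C\to T_k$ is finite and surjective, so $T_k$ is affine by Chevalley's theorem. It is smooth, so Lemma~\ref{lem:affine} applies.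
\end{proof}

\section{The splitting in characteristic zero}\label{sec:split}

\subsection{Vanishing of sections}

A section of $\operatorname{Sym}^rS^\vee$ is a family of binary forms, and over a finite cover of $C$ it is a product of linear forms. So \eqref{eq:want} is a statement on line subbundles of finite pullbacks of $S^\vee$. As usual, a subbundle is a subsheaf with locally free quotient.

\begin{lemma}\label{lem:negative}
Let $\psi\colon C'\to C_{\overline{\mathbb{Q}}}$ be a finite morphism from a smooth projective connected curve over $\overline{\mathbb{Q}}$. Then every line subbundle $M\subset\psi^*S^\vee$ has negative degree.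
\end{lemma}

\begin{proof}
Suppose $\deg M\ge0$ and let $n=\deg\psi$. Spread out $C'$, $\psi$ and $M\subset\psi^*S^\vee$ over a finitely generated ring $A'$ with $\mathbb{Z}[1/3]\subset A'\subset\overline{\mathbb{Q}}$. By (S1)--(S3), on general reductions $C'_s$ is a smooth projective connected curve, $M_s\subset\psi_s^*S^\vee$ is a subbundle, $\deg M_s=\deg M$, and $\deg\psi_s^*\mathcal{O}_C(3)=27n$. By Dirichlet's theorem and Lemma~\ref{lem:models}(a) we can choose such an $s$ of residue characteristic $p\equiv5\pmod{18}$ with $p>27n$. We drop the index $s$. The dual of the sequence of Proposition~\ref{prop:key}, pulled back by $\psi$, is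
\[
0\to\psi^*\mathcal{O}_C(3)\to\psi^*F^*S^\vee\to\psi^*\mathcal{O}_C(-3)\to0 ,
\]
and $M^p=F^*M$ is a subbundle of $F^*\psi^*S^\vee=\psi^*F^*S^\vee$. The composite $M^p\to\psi^*\mathcal{O}_C(-3)$ is zero because $p\deg M\ge0>-27n$. So $M^p\subset\psi^*\mathcal{O}_C(3)$. The quotient is a torsion subsheaf of the locally free sheaf $\psi^*F^*S^\vee/M^p$, hence zero, and $p\deg M=27n$. Thus $\deg M\ge1$ and $p\le27n$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:vanishing}
$H^0(C_K,\operatorname{Sym}^rS^\vee)=0$ for all $r\ge1$.
\end{proposition}

\begin{proof}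
By flat base change the statement over $K$ is equivalent to the statement over $\mathbb{Q}$, and so to that over $\overline{\mathbb{Q}}$. Let $t\ne0$ be a section over $\overline{\mathbb{Q}}$. At the generic point of $C$ it is a nonzero binary form of degree $r$, and over a finite extension $L$ of the function field it is a product $\ell_1\cdots\ell_r$ of linear forms. Let $\psi\colon C'\to C$ be the normalization of $C$ in $L$, and let $M_i\subset\psi^*S^\vee$ be the subsheaf of sections that are generically multiples of $\ell_i$. The quotient by $M_i$ is torsion free on a smooth curve, so $M_i$ is a line subbundle. The multiplication map $M_1\otimes\cdots\otimes M_r\to\operatorname{Sym}^r\psi^*S^\vee$ is injective on every fiber, because a product of nonzero linear forms is nonzero. So its image is a subbundle, and $\psi^*t$, which lies in it generically, is a nonzero section of it. Hence $\sum_i\deg M_i\ge0$, contradicting Lemma~\ref{lem:negative}.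
\end{proof}

\begin{proposition}\label{prop:split}
The morphism $f\colon T_K\to E_K$ is split.
\end{proposition}

\begin{proof}
Let $\mathcal{N}_r=\pi_*\mathcal{A}_{\le r}$, so that $f_*\mathcal{O}_T=\bigcup_r\mathcal{N}_r$. Since $\pi$ is finite, $\pi_*$ is exact, and Lemma~\ref{lem:filtration} gives exact sequences $0\to\mathcal{N}_{r-1}\to\mathcal{N}_r\to\mathcal{P}_r\to0$ with $\mathcal{P}_r=\pi_*\operatorname{Sym}^rS^\vee$. The sheaf $\mathcal{P}_r$ is coherent and torsion free on a smooth curve, hence locally free. By Serre duality, $\omega_E=\mathcal{O}_E$ and Proposition~\ref{prop:vanishing},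
\[
\operatorname{Ext}^1(\mathcal{P}_r,\mathcal{O}_E)=H^1(E,\mathcal{P}_r^\vee)\cong H^0(E,\mathcal{P}_r)^\vee=H^0(C,\operatorname{Sym}^rS^\vee)^\vee=0\qquad(r\ge1).
\]
So every homomorphism $\mathcal{N}_{r-1}\to\mathcal{O}_E$ extends to $\mathcal{N}_r$. Start with $\varphi_0=\frac19\operatorname{Tr}\colon\mathcal{N}_0=\pi_*\mathcal{O}_C\to\mathcal{O}_E$ and extend it successively to $\varphi_r\colon\mathcal{N}_r\to\mathcal{O}_E$. The $\varphi_r$ define $\varphi\colon f_*\mathcal{O}_T\to\mathcal{O}_E$ with $\varphi(1)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]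
Take $X=T_K$ and $f=\pi\circ\tau$. Part (1) is Proposition~\ref{prop:split}. Part (2) is Proposition~\ref{prop:affine} for the model $T$, together with Dirichlet's theorem: there are infinitely many primes $p\equiv5\pmod{18}$, and an infinite subset of $\operatorname{Spec}\mathbb{Z}[1/3]$ is dense. For (3), every reduction of the model $E$ is a smooth projective curve of genus one, so Lemmas \ref{lem:curves}(b) and \ref{lem:models}(b) apply.
\end{proof}

\begin{remark}
One sees where reduction of the splitting fails. For $p\equiv5\pmod{18}$ and $k=\overline{\mathbb{F}}_p$ the morphism $f_k$ is not split, by the first paragraph of Section~\ref{sub:idea}, since $T_k$ is affine. The vanishing of Proposition~\ref{prop:vanishing} fails over $k$ for $r=p$: the map $F^*S^\vee\to\operatorname{Sym}^pS^\vee$, $\ell\mapsto\ell^p$, is injective, and $F^*S^\vee$ contains $\mathcal{O}_C(3)$, which has sections. Each single $\varphi_r$, being a map of coherent sheaves, reduces modulo all but finitely many primes; the whole sequence does not.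
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:dim}(a)]
Let $X'=T_K\times\mathbb{A}^{n-1}\times\mathbb{A}^{m-n-2}$, of dimension $m$, and $Y'=E_K\times\mathbb{A}^{n-1}$, of dimension $n$. Let $f'\colon X'\to Y'$ forget the last factor and apply $f\times\mathrm{id}$. If $s_1,\dots,s_{n-1}$ and $t_1,\dots,t_{m-n-2}$ are coordinates on the affine spaces, then $f'_*\mathcal{O}_{X'}$ corresponds to the $\mathcal{O}_E[s]$-algebra $(f_*\mathcal{O}_T)[s,t]$. Setting $t=0$ and applying $\varphi$ to the coefficients gives a splitting of $f'$. For $p\equiv5\pmod{18}$ the reduction $T_k\times\mathbb{A}^{m-3}$ is regular and affine, hence globally $F$-regular. No reduction $E_k\times\mathbb{A}^{n-1}$ is globally $F$-regular, by Lemma~\ref{lem:curves}(b). Apply Lemma~\ref{lem:models}(b).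
\end{proof}

\subsection{A variant with general fiber $\mathbb{A}^2$}

The general fiber of $f$ is a disjoint union of nine planes. This is not the reason for the failure: a quotient of $T$ has all the properties stated in Theorem~\ref{thm:main}, and its general fiber is one plane.

Give the variables weights in $(\mathbb{Z}/3)^3$: let $x,y,z$ have weights $(1,0,0)$, $(0,1,0)$, $(0,0,1)$ and $u,v,w$ weights $(-1,1,1)$, $(1,-1,1)$, $(1,1,-1)$. Both equations of $T$ are homogeneous for the weight, and $x^3,y^3,z^3$ have weight $0$. So $\mathcal{B}=f_*\mathcal{O}_T$ is an $\mathcal{O}_E$-algebra graded by the group $\Gamma\cong(\mathbb{Z}/3)^2$ of weights with coordinate sum zero. Let $X'_A=\operatorname{Spec}_E\mathcal{B}_0$ and $f'\colon X'_A\to E$. As $\mathcal{B}_0$ is a direct summand of $\mathcal{B}$, it is flat over $A$ and its formation commutes with base change on $A$. The cube of a homogeneous element lies in $\mathcal{B}_0$, so $\mathcal{B}$ is finite over $\mathcal{B}_0$, and $\mathcal{B}_0$ is of finite type by the Artin--Tate lemma. Thus $T\to X'_A$ is finite and surjective, it is split by the projection $\mathcal{B}\to\mathcal{B}_0$,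 and $f'$ is affine and surjective. Over any field, $\mathcal{B}_0$ is a sheaf of normal domains: if $q=n/d$ with $n,d\in\mathcal{B}_0$ is integral over $\mathcal{B}_0$, then $q\in\mathcal{B}$, and $qd=n$ forces $q_\gamma d=0$, so $q_\gamma=0$, for $\gamma\ne0$. For $p\equiv5\pmod{18}$ the reduction of $X'_A$ is affine by Chevalley's theorem and globally $F$-regular by Proposition~\ref{prop:descent}. Over $K$, the restriction of $\varphi$ to $\mathcal{B}_0$ splits $f'$.

Let $E^\circ\subset E$ be the open set where all three coordinates are nonzero. Over $E^\circ$ the nine units $(y/x)^i(z/x)^l$, $0\le i,l\le2$, have the nine different weights in $\Gamma$. So they form a basis of $\mathcal{B}$ over $\mathcal{B}_0$, and also of $\pi_*\mathcal{O}_C$ over its weight zero part, which is generated by the monomials in $(y/x)^{\pm3},(z/x)^{\pm3}$ and hence equals $\mathcal{O}_E$. Therefore $T=X'_A\times_EC$ over $E^\circ$, and the geometric fibers of $f'$ over $E^\circ$ are those of $\tau$, namely $\mathbb{A}^2$.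

\section{Equal dimensions}\label{sec:equal}

In this section and the next, $f\colon X\to Y$ is as in the Question, with splitting $\varphi$. By Lemma~\ref{lem:normal}, $f$ is dominant and $X$, $Y$ are normal. The proofs replace $f$ by a morphism whose direct image is under control. The tool is the following lemma: a split morphism cannot omit a divisor of a finite cover of $Y$.

\begin{lemma}\label{lem:dvr}
Let $R$ be a discrete valuation ring whose fraction field $L$ has characteristic zero, $L'/L$ a finite extension, and $N$ the integral closure of $R$ in $L'$, a semilocal principal ideal domain that is finite over $R$. Let $P=(\varpi)$ be a maximal ideal of $N$. Then there is no $R$-linear map $\varphi\colon N[1/\varpi]\to R$ with $\varphi(1)\ne0$.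
\end{lemma}

\begin{proof}
Such a $\varphi$ extends to an $L$-linear map $L'\to L$. The trace form of the separable extension $L'/L$ is nondegenerate, so $\varphi=\operatorname{Tr}(q\,\cdot)$ for some $q\ne0$. Then $q\varpi^{-i}$ lies in $N^\vee=\{w\in L':\operatorname{Tr}(wN)\subset R\}$ for all $i\geq 0$. But $N^\vee\cong\operatorname{Hom}_R(N,R)$ is a finite $R$-module, so the valuation $v_P$ is bounded below on it.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}(b)]
The extension $K(X)/K(Y)$ is finite. Let $\nu\colon\tilde Y\to Y$ be the normalization of $Y$ in $K(X)$. Since $X$ is normal, $f=\nu\circ g$ with $g\colon X\to\tilde Y$ birational. We show that $X$ contains an open set that $g$ maps isomorphically onto the complement of a set of codimension $\ge2$. For an affine open $V=\operatorname{Spec}R\subset Y$ let $N=\Gamma(\nu^{-1}V,\mathcal{O})$ and $R'=\Gamma(f^{-1}V,\mathcal{O})$, so that $N\subset R'\subset K(X)$.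

\emph{Step 1: $R'=N$.} The normal domain $N$ is the intersection of its localizations at height one primes. So if $R'\ne N$, some element of $R'$ is not in $N_P$ for a height one prime $P$. By going down, $\mathfrak{p}=P\cap R$ has height one, so $R_{\mathfrak{p}}$ is a discrete valuation ring with integral closure $N_{\mathfrak{p}}=N\otimes_RR_{\mathfrak{p}}$. Let $PN_{\mathfrak{p}}=(\varpi)$ and write the element as $\alpha/\beta$ with $\alpha,\beta\in N_{\mathfrak{p}}$ coprime; then $\varpi\mid\beta$. From $r\alpha+r'\beta=1$ we get $1/\beta=r(\alpha/\beta)+r'\in R'_{\mathfrak{p}}$, hence $1/\varpi\in R'_{\mathfrak{p}}$. The localization $\varphi_{\mathfrak{p}}\colon R'_{\mathfrak{p}}\to R_{\mathfrak{p}}$, restricted to $N_{\mathfrak{p}}[1/\varpi]$, contradicts Lemma~\ref{lem:dvr}.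

\emph{Step 2: every point of codimension one of $\tilde Y$ lies in $g(X)$.} Suppose that the height one prime $P$ of $N$ does not. We construct a function on $f^{-1}V$ with a pole along $P$. The constructible set $g(f^{-1}V)\cap V(P)$ misses the generic point of $V(P)$, so its closure $B_0$ is a proper closed subset of $V(P)$. Choose $b\in N\setminus P$ vanishing on $B_0$. Choose $0\ne a\in P$, let $P_1,\dots,P_l$ be the other height one primes containing $a$, choose $a_i\in P_i\setminus P$, and put $q=a^{-1}\prod_ia_i^{v_{P_i}(a)}$. Then $v_P(q)<0$, and $q$ is regular on $\operatorname{Spec}N\setminus V(P)$. So the finitely many prime divisors of $f^{-1}V$ along which $q$ has a pole lie in $g^{-1}(V(P))=g^{-1}(B_0)$, where $b$ vanishes. Since $X$ is normal, $b^iq\in R'$ for $i\gg0$. But $v_P(b^iq)=v_P(q)<0$, contradicting Step 1.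

\emph{Step 3: the open set.} Let $x_0\in X$ lie over a height one prime $P$. The local ring $\mathcal{O}_{X,x_0}$ dominates the valuation ring $N_P$ of the same field, so the two are equal. Hence the local ring of the fiber $g^{-1}(P)$ at $x_0$ is the residue field of $P$, and $x_0$ is isolated in its fiber. Let $U\subset X$ be the open locus where $g$ is quasi-finite. By Zariski's main theorem, the quasi-finite, separated, birational morphism $U\to\tilde Y$ to a normal variety is an open immersion. By Step 2 the complement of its image has codimension $\ge2$.

\emph{Step 4: reduction.} For general $s$, the reduction $\tilde Y_s$ is a normal variety, and $U_s$ is open in $X_s$ and in $\tilde Y_s$, with complement of codimension $\ge2$ in $\tilde Y_s$. At good $s$, Lemma~\ref{lem:open}, applied twice, shows that $\tilde Y_s$ is globally $F$-regular. So $\tilde Y$ is of globally $F$-regular type. By Step 1, $\nu_*\mathcal{O}_{\tilde Y}=f_*\mathcal{O}_X$, so the finite morphism $\nu$ is split, and Proposition~\ref{prop:proper} applies to it.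
\end{proof}

\section{Surfaces}\label{sec:surfaces}

It remains to treat a surface $X$ mapping to a curve $Y$, and the point is to exclude projective curves of genus $\ge1$. We write $X=Z\setminus D$ with $Z$ smooth and projective and argue according to the intersection form on the components of $D$. In each case global $F$-regularity of a reduction produces rational curves, and these cannot dominate $Y$.

\subsection{Facts on surfaces}

Let $Z$ be a smooth projective surface over an algebraically closed field. A $\mathbb{Q}$-divisor $P$ is \emph{nef} if $P\cdot\Gamma\ge0$ for every irreducible curve $\Gamma$. Every $\mathbb{Q}$-divisor is $B=B_+-B_-$ with $B_\pm$ effective without common components, and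
\begin{equation}\label{eq:pm}
B^2=B_+^2+B_-^2-2B_+\cdot B_-,\qquad B_+\cdot B_-\ge0 .
\end{equation}
We recall four standard facts.
\begin{enumerate}
\item[(F1)] \emph{Hodge index theorem.} If $P^2>0$ and $P\cdot B=0$, then $B^2\le0$, with equality only if $B$ is numerically trivial.
\item[(F2)] \emph{Zariski's lemma.} If $g\colon Z\to\Delta$ is a morphism with connected fibers onto a smooth curve and $B$ is supported on one fiber, then $B^2\le0$, with equality only if $B$ is a rational multiple of the fiber. Since different fibers are disjoint, an effective $B$ supported on finitely many fibers with $B^2=0$ is a nonnegative rational combination of full fibers.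
\item[(F3)] \emph{Zariski decomposition.} An effective divisor is $B=P+N$ with $P,N$ effective $\mathbb{Q}$-divisors, $P$ nef, $P\cdot N=0$ and $N^2\le0$.
\item[(F4)] \emph{Stein factorization.} If $L$ is a base point free line bundle, there is a morphism $\Phi\colon Z\to Z'$ onto a normal projective variety with $\Phi_*\mathcal{O}_Z=\mathcal{O}_{Z'}$, connected fibers, and $L=\Phi^*L'$ with $L'$ ample. It contracts exactly the irreducible curves $\Gamma$ with $L\cdot\Gamma=0$. If $L^2>0$, then $Z'$ is a surface and only a finite set $\Sigma\subset Z'$ has fibers of dimension one. These fibers are unions of contracted curves, and over $Z'\setminus\Sigma$ the morphism $\Phi$ is finite with $\Phi_*\mathcal{O}=\mathcal{O}$, hence an isomorphism. If $L^2=0$ and $h^0(L)\ge2$, then $Z'$ is a smooth curve.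
\end{enumerate}

\begin{lemma}\label{lem:definite}
Let $G_1,\dots,G_l$ be distinct irreducible curves on $Z$.
\begin{enumerate}
\item[(a)] If $P^2>0$ and $P\cdot G_i=0$ for all $i$, then the matrix $(G_i\cdot G_{i'})$ is negative definite.
\item[(b)] If the matrix is negative definite and $d_1,\dots,d_l$ are positive rational numbers, then there is $G=\sum_ia_iG_i$ with rational $a_i>0$ and $G\cdot G_i=-d_i$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $B$ be a rational combination of the $G_i$ with $B^2\ge0$. By (F1), $B_\pm^2\le0$, so \eqref{eq:pm} gives $B_\pm^2=0$. By (F1) again $B_\pm$ are numerically trivial, and an effective divisor of degree zero against an ample class is zero.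

(b) The matrix is invertible, so $G$ exists with rational $a_i$. If $G_-\ne0$, then $G_-\cdot G=G_-\cdot G_+-G_-^2>0$, whereas $G\cdot G_i<0$ for all $i$ gives $G_-\cdot G<0$. So $G$ is effective, and $a_i=0$ would give $G\cdot G_i\ge0$.
\end{proof}

\subsection{Two lemmas over $\overline{\mathbb{F}}_p$}

Let $k=\overline{\mathbb{F}}_p$. The first lemma is the source of rational curves.

\begin{lemma}\label{lem:rational}
Let $V$ be a globally $F$-regular surface over $k$ and $h\colon W\to V$ a proper birational morphism from a smooth surface such that the exceptional curves have negative definite intersection matrix. Then every exceptional curve is isomorphic to $\mathbb{P}^1$.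
\end{lemma}

\begin{proof}
Since $V$ is normal, $h$ is an isomorphism outside finitely many points of $V$, and the fibers over these points are connected curves. By Lemma~\ref{lem:open} we may assume that $V$ is affine and that there is one such point $x$. Let $E_1,\dots,E_l$ be the components of $E=h^{-1}(x)_{\mathrm{red}}$. We show that $H^1(W,\mathcal{O}_W)=0$ by embedding it in $H^1(V\setminus x,\mathcal{O})$, where the Frobenius splitting of $V$ acts.

Let $j\colon W\setminus E\to W$ be the inclusion. It is affine because $E$ is a Cartier divisor, so $H^1(W,j_*\mathcal{O})=H^1(W\setminus E,\mathcal{O})=H^1(V\setminus x,\mathcal{O})$. The sheaf $j_*\mathcal{O}/\mathcal{O}_W$ is the union of the sheaves $\mathcal{O}_W(G)/\mathcal{O}_W$ over the effective divisors $G$ supported on $E$. These have no global sections, by induction on the sum of the coefficients of $G$: if $G\ne0$, then $G^2<0$, so some component $E_i$ of $G$ has $G\cdot E_i<0$, and in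
\[
0\to\mathcal{O}_W(G-E_i)/\mathcal{O}_W\to\mathcal{O}_W(G)/\mathcal{O}_W\to\mathcal{O}_{E_i}(G)\to0
\]
the last term is a line bundle of negative degree on an integral curve. Hence the restriction $H^1(W,\mathcal{O}_W)\to H^1(V\setminus x,\mathcal{O})$ is injective. Its image $I$ is stable under Frobenius.

The module $H^1(W,\mathcal{O}_W)=\Gamma(V,R^1h_*\mathcal{O}_W)$ is finite and supported at $x$, so it is killed by some $0\ne d\in\Gamma(V,\mathcal{O}_V)$. For $D=\operatorname{div}(d)$ we have $\mathcal{O}_V(D)=d^{-1}\mathcal{O}_V$, so global $F$-regularity gives $e>0$ such that $\mathcal{O}_V\to F^e_*\mathcal{O}_V$, $1\mapsto d$, splits. Hence $\eta\mapsto d\,F^e(\eta)$ is injective on $H^1(V\setminus x,\mathcal{O})$. It is zero on $I$, so $I=0$ and $H^1(W,\mathcal{O}_W)=0$. As $V$ is affine and the fibers of $h$ have dimension $\le1$, we have $H^2(W,\mathcal{O}_W(-E_i))=0$. So $H^1(E_i,\mathcal{O}_{E_i})$ is a quotient of $H^1(W,\mathcal{O}_W)=0$, and an integral complete curve of arithmetic genus zero is $\mathbb{P}^1$.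
\end{proof}

To apply this to a negative definite boundary we must contract it to a projective surface. This is possible over $\overline{\mathbb{F}}_p$, by the following property of that field.

\begin{lemma}\label{lem:torsion}
Let $G$ be an effective divisor on a smooth projective surface over $k$, viewed as a scheme. A line bundle on $G$ that has degree zero on every irreducible component is torsion.
\end{lemma}

\begin{proof}
Let $\tilde G$ be the normalization of $G_{\mathrm{red}}$. A line bundle of degree zero on a component of $\tilde G$ is a $k$-point of its Jacobian. This point is defined over a finite field $\mathbb{F}_q$, over which the Jacobian has finitely many points, so it is torsion. It remains to see that the kernels of $\operatorname{Pic}G\to\operatorname{Pic}G_{\mathrm{red}}\to\operatorname{Pic}\tilde G$ are torsion. The first map is a composite of restrictions to closed subschemes defined by ideals $\mathcal{J}$ of square zero, and each kernel is a quotient of $H^1(1+\mathcal{J})\cong H^1(\mathcal{J})$, which is killed by $p$. The second kernel is a quotient of the sum of the groups $\tilde{\mathcal{O}}_x^*/\mathcal{O}_x^*$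 over the singular points $x$ of $G_{\mathrm{red}}$. If $\mathfrak{c}\subset\mathcal{O}_x$ is the conductor, a unit of $\tilde{\mathcal{O}}_x$ that is $1$ modulo $\mathfrak{c}$ lies in $\mathcal{O}_x^*$. So $\tilde{\mathcal{O}}_x^*/\mathcal{O}_x^*$ is a subquotient of $(\tilde{\mathcal{O}}_x/\mathfrak{c})^*$. Every unit of a finite-dimensional algebra over $\overline{\mathbb{F}}_p$ lies in a finite subring, so it has finite order.
\end{proof}

\begin{lemma}[Artin]\label{lem:artin}
Let $Z$ be a smooth projective surface over $k$ and $G_1,\dots,G_l$ irreducible curves with negative definite intersection matrix. There is a birational morphism $Z\to Z''$ to a normal projective surface that contracts each $G_i$ to a point and maps $Z\setminus\bigcup_iG_i$ isomorphically onto the complement of a finite set.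
\end{lemma}

\begin{proof}
Let $H$ be ample. By Lemma~\ref{lem:definite}(b) there is $G=\sum_ia_iG_i$ with $a_i>0$ and $G\cdot G_i=-H\cdot G_i$. Replacing $H$ and $G$ by multiples, we may assume that $G$ is integral. Put $N=H+G$. Then $N\cdot G_i=0$, $N\cdot\Gamma\ge H\cdot\Gamma>0$ for every other irreducible curve $\Gamma$, and $N^2=N\cdot H>0$. By (F4) it suffices to show that some multiple of $N$ is base point free.

The line bundle $\mathcal{O}_G(-G)$ has positive degree on every component of $G$, so it is ample, and there is $j_0\ge1$ with $H^1(G,\mathcal{O}_G(-jG))=0$ for $j\ge j_0$. By Lemma~\ref{lem:torsion} there is $t\ge1$ such that $\mathcal{O}(tN)$ is trivial on the scheme $j_0G$, hence also on $G$. Let $n>j_0$ be a multiple of $t$ such that $nH$ is very ample and $H^1(Z,\mathcal{O}(nH))=0$. Since $nH=nN-nG$, the sequences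
\[
0\to\mathcal{O}(nN-(j+1)G)\to\mathcal{O}(nN-jG)\to\mathcal{O}_G(-jG)\to0
\]
for $j=n-1,\dots,j_0$ give $H^1(Z,\mathcal{O}(nN-j_0G))=0$. So $H^0(Z,\mathcal{O}(nN))\to H^0(j_0G,\mathcal{O}_{j_0G})$ is surjective, and a preimage of $1$ has no zero on $\bigcup_iG_i$. The products of sections of $\mathcal{O}(nH)$ with the canonical section of $\mathcal{O}(nG)$ have no common zero outside $\bigcup_iG_i$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:dim}(c): reductions and setup}

Since $f$ is dominant, $n\le m\le2$. If $n=0$, then $Y=\operatorname{Spec}K$ and its reductions are points. If $n=m$, apply part (b). So let $m=2$ and $n=1$; then $Y$ is a smooth curve. If $Y$ is affine, its general reductions are regular and affine, and Lemma~\ref{lem:affine} applies. If $Y$ is projective of genus $0$, its general reductions are $\mathbb{P}^1$, and Lemma~\ref{lem:curves}(a) applies. Suppose from now on that $Y$ is projective of genus $\ge1$. We derive a contradiction.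

We may assume that $K$ is algebraically closed, since a model of $X$ is a model of $X_{\overline{K}}$ and the splitting survives flat base change. We may remove the finitely many singular points of the normal surface $X$: this does not change $f_*\mathcal{O}_X$, and the reductions are replaced by open subsets (Lemma~\ref{lem:open}). So $X$ is smooth. Choose a complete variety containing $X$ as an open subset (Nagata), take the closure of the graph of $f$ in its product with $Y$, resolve the singularities, which lie outside $X$, and blow up the isolated points of the boundary. As smooth complete surfaces are projective, we obtain a smooth projective surface $Z$, a reduced divisor $D$, possibly zero, with $X=Z\setminus D$, and an extension $\bar f\colon Z\to Y$ of $f$. Let $Z\xrightarrow{\,g\,}\tilde Y\xrightarrow{\,\nu\,}Y$ be its Stein factorization; $\tilde Y$ is a smooth projective curve of genus $\ge1$ by the Hurwitz formula. Let $\phi$ be the pullback by $\bar f$ of an ample divisor on $Y$. An irreducible curve $\Gamma$ is \emph{horizontal} if it dominates $Y$, that is, if $\Gamma\cdot\phi>0$, and \emph{vertical} otherwise.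

The splitting gives the following.
\begin{enumerate}
\item[($*$)] \emph{No fiber of $g$ is contained in $D$; that is, $g|_X\colon X\to\tilde Y$ is surjective.}
\end{enumerate}
Indeed, suppose that $g(X)$ misses $\tilde y$. Let $y=\nu(\tilde y)$, $R=\mathcal{O}_{Y,y}$, $N=(\nu_*\mathcal{O}_{\tilde Y})_y$, and let $(\varpi)\subset N$ be the maximal ideal of $\tilde y$. An element of $N[1/\varpi]$ is regular on $\nu^{-1}(V)\setminus\{\tilde y\}$ for some neighborhood $V$ of $y$, so it pulls back to a regular function on $f^{-1}V$. Thus $N[1/\varpi]\subset(f_*\mathcal{O}_X)_y$, and the stalk $\varphi_y$ contradicts Lemma~\ref{lem:dvr}.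

Spread out all these data. By (S1)--(S4), for general $s$: $Z_s$ is a smooth projective surface; $Y_s$ and $\tilde Y_s$ are smooth projective curves of genus $\ge1$; $g_{s*}\mathcal{O}_{Z_s}=\mathcal{O}_{\tilde Y_s}$; $X_s=Z_s\setminus D_s$ maps onto $\tilde Y_s$; and the components of $D$, as well as any finitely many other irreducible curves on $Z$, reduce to distinct irreducible curves with the same intersection numbers among themselves, with the canonical class and with $\phi$. In particular a curve is horizontal if and only if its general reduction is. By L\"uroth's theorem, no horizontal curve on $Z$ or $Z_s$ is isomorphic to $\mathbb{P}^1$. Below, $s$ is always a good point at which all the finitely many general properties in use hold.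

\subsection{The boundary has a horizontal component}\label{sub:horizontal}

Suppose that all components of $D$ are vertical; this includes $D=0$. We claim that $(g_s|_{X_s})_*\mathcal{O}_{X_s}=\mathcal{O}_{\tilde Y_s}$. Let $V\subset\tilde Y_s$ be open and $\alpha$ a regular function on $X_s\cap g_s^{-1}V$. The divisor $D_s$ lies in finitely many fibers, so $g_s^{-1}V'\subset X_s$ for a nonempty open $V'\subset V$, and $g_{s*}\mathcal{O}_{Z_s}=\mathcal{O}_{\tilde Y_s}$ shows that $\alpha$ is a rational function on $\tilde Y_s$. If it had a pole at $\tilde y\in V$, then $1/\alpha$ would vanish at a point $x\in X_s$ over $\tilde y$, which exists by surjectivity, although $\alpha$ is regular at $x$. This proves the claim. By Proposition~\ref{prop:descent}, $\tilde Y_s$ is globally $F$-regular, contradicting Lemma~\ref{lem:curves}(b). So $D$ has a horizontal component. The intersection form on the components of $D$ takes a positive value, or is negative semidefinite but degenerate, or is negative definite. We exclude these three cases in turn.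

\subsection{The form takes a positive value}

Here $X$ is, up to finitely many complete curves, an affine surface $W'$. We show that $f$ factors through $W'$, which is incompatible with $H^1(Y,\mathcal{O}_Y)\ne0$.

Let $B$ be supported on $D$ with $B^2>0$. By \eqref{eq:pm} one of $B_\pm^2$ is positive, so we may take $B$ effective. Its Zariski decomposition gives a nef effective $\mathbb{Q}$-divisor $P$ supported on $D$ with $P^2=B^2-N^2>0$. Among all nef effective $\mathbb{Q}$-divisors supported on $D$ with positive square, choose $P$ with the largest number of components. Let $G$ be a component of $D$ not in $\operatorname{Supp}P$. If $P\cdot G>0$, then for $l\gg0$ the divisor $lP+G$ has $(lP+G)\cdot G\ge0$, is nonnegative on all other curves, and has positive square, contradicting the choice of $P$. So $P\cdot G=0$, and $G$ is disjoint from $\operatorname{Supp}P$.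

Next we make $P$ positive on its support. Let $G_1,\dots,G_l$ be the components of $\operatorname{Supp}P$ with $P\cdot G_i=0$. By Lemma~\ref{lem:definite} there is $G'=\sum_ia_iG_i$ with $a_i>0$ and $G'\cdot G_i=-1$. For small rational $\varepsilon>0$, the divisor $P-\varepsilon G'$ is effective with the same support as $P$ and positive on every component of this support. Let $P_0$ be an integral multiple. Then $P_0^2>0$, $P_0$ is nef, and an irreducible curve $\Gamma$ has $P_0\cdot\Gamma=0$ if and only if it is disjoint from $\operatorname{Supp}P_0$. The line bundle $\mathcal{O}_{P_0}(P_0)$ is ample, so for $r\gg0$ the sheaf $\mathcal{O}_{P_0}(rP_0)$ is globally generated and has no $H^1$. By the sequence $0\to\mathcal{O}((r-1)P_0)\to\mathcal{O}(rP_0)\to\mathcal{O}_{P_0}(rP_0)\to0$, the maps $H^1(Z,\mathcal{O}((r-1)P_0))\to H^1(Z,\mathcal{O}(rP_0))$ are surjective for $r\gg0$, hence bijective for $r\gg0$ since the dimensions stabilize. So $H^0(Z,\mathcal{O}(rP_0))\to H^0(P_0,\mathcal{O}_{P_0}(rP_0))$ is surjective, and $rP_0$ has no base point on $\operatorname{Supp}P_0$. The canonical section has no zero elsewhere.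

Let $\Phi\colon Z\to Z'$, $L'$ and $\Sigma$ be as in (F4) for $L=\mathcal{O}(rP_0)$. By the projection formula the canonical section of $L$ is the pullback of a section of $L'$. Its nonvanishing locus $W'\subset Z'$ is a normal affine surface, and $W=Z\setminus\operatorname{Supp}P_0=\Phi^{-1}(W')$. The exceptional curves $\Gamma_1,\dots,\Gamma_q$ of $\Phi$ are the curves disjoint from $\operatorname{Supp}P_0$, so they lie in $W$, and $X$ is $W$ minus some of them. Hence
\begin{equation}\label{eq:sandwich}
W'\setminus\Sigma\cong\Phi^{-1}(W'\setminus\Sigma)\subset X\subset W ,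
\end{equation}
and since functions on a normal surface extend across finite sets, $(\Phi|_X)_*\mathcal{O}_X=\mathcal{O}_{W'}$.

For general $s$, the surface $W'_s$ is normal, $W_s=Z_s\setminus\operatorname{Supp}P_{0,s}\to W'_s$ is proper, \eqref{eq:sandwich} holds for the reductions with $\Sigma_s$ finite, and the $\Gamma_{i,s}$ are contracted. So $X_s\to W'_s$ is split, and $W'_s$ is globally $F$-regular by Proposition~\ref{prop:descent}. The exceptional curves of $W_s\to W'_s$ are disjoint from $P_{0,s}$, and $P_{0,s}^2>0$. By Lemmas \ref{lem:definite}(a) and \ref{lem:rational} they are isomorphic to $\mathbb{P}^1$, hence vertical. So the $\Gamma_i$ are vertical, and $\bar f$ is constant on the connected fibers of $\Phi$. As $\Phi|_W$ is closed and surjective, $\bar f|_W=f'\circ\Phi$ for a continuous map $f'\colon W'\to Y$, and $\Phi_*\mathcal{O}_W=\mathcal{O}_{W'}$ makes $f'$ a morphism. It is affine because $W'$ is affine and $Y$ is separated, and $f_*\mathcal{O}_X=f'_*\mathcal{O}_{W'}$. Therefore $H^1(Y,f_*\mathcal{O}_X)=H^1(W',\mathcal{O}_{W'})=0$. But $H^1(Y,\mathcal{O}_Y)\ne0$ is a direct summand of this group, a contradiction.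

\subsection{The form is negative semidefinite and degenerate}

Here a reduction shows that the canonical class is negative on a nef class of square zero, and this class then defines a ruling of $Z$ by horizontal rational curves.

There is a divisor $B\ne0$ supported on $D$ with $B^2=0$. In \eqref{eq:pm} all three terms are $\le0$, so $B_\pm^2=0$, and we may take $B$ effective. For a component $G$ of $D$, the inequality $(B+tG)^2=2tB\cdot G+t^2G^2\le0$ for all rational $t$ gives $B\cdot G=0$. So $B$ is nef, and for the same reason $B_s$ is nef with $B_s\cdot D_s=0$. If all components of $B$ were vertical, then by (F2) $\operatorname{Supp}B$ would contain a fiber of $g$, contradicting ($*$). So $B\cdot\phi>0$.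

Let $H$ be an effective ample divisor on $Z_s$ and $\psi\colon F^e_*\mathcal{O}_{X_s}(H)\to\mathcal{O}_{X_s}$ a splitting. On a smooth variety over a perfect field, duality for the finite morphism $F^e$ gives $\mathcal{H}om(F^e_*\mathcal{L},\mathcal{O})\cong F^e_*(\mathcal{L}^{-1}\otimes\omega^{1-p^e})$ for every line bundle $\mathcal{L}$. So $\psi$ is a nonzero section of $\mathcal{O}((1-p^e)K_{Z_s}-H)$ over $X_s=Z_s\setminus D_s$, and $(1-p^e)K_{Z_s}-H+rD_s$ is linearly equivalent to an effective divisor for some $r\ge0$. Intersecting with the nef divisor $B_s$ gives $(p^e-1)(-K_{Z_s}\cdot B_s)\ge H\cdot B_s>0$. Hence $K_Z\cdot B<0$.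

Return to characteristic zero. By Riemann--Roch, $\chi(\mathcal{O}(rB))=\chi(\mathcal{O}_Z)-\frac{r}{2}K_Z\cdot B$ tends to infinity with $r$. Also $h^2(rB)=h^0(K_Z-rB)=0$ for $r\gg0$, since $K_Z-rB$ then has negative degree against an ample class. So $h^0(rB)\ge2$ for some $r$. Write $|rB|=|M|+B'$ with $B'$ the fixed part. Then $M$ is nef, since $|M|$ has no fixed component. From $0=rB^2=B\cdot M+B\cdot B'$ we get $B\cdot M=0$, and from $0=rB\cdot M=M^2+M\cdot B'$ we get $M^2=0$. Two members of $|M|$ without common component are therefore disjoint, so $M$ is base point free. By (F4) it defines a morphism with connected fibers onto a smooth curve, and $M\equiv l\Psi$ with $l\ge1$, where $\Psi$ is a general fiber, smooth by generic smoothness. As $B\cdot\Psi=0$ and $\Psi$ is nef, all components of $B$ lie in fibers, so $B\equiv\lambda\Psi$ with $\lambda>0$ by (F2). Then $\Psi^2=0$ and $K_Z\cdot\Psi<0$, so $\Psi\cong\mathbb{P}^1$ by adjunction. But $\Psi\cdot\phi=\lambda^{-1}B\cdot\phi>0$, so $\Psi$ is horizontal, a contradiction.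

\subsection{The form is negative definite}

The components of $D_s$ have the same negative definite intersection matrix. By Lemma~\ref{lem:artin} there is a contraction $Z_s\to Z''$ onto a normal projective surface whose exceptional curves are the components of $D_s$ and which identifies $X_s$ with the complement of a finite set. By Lemma~\ref{lem:open}, $Z''$ is globally $F$-regular, and by Lemma~\ref{lem:rational} every component of $D_s$ is isomorphic to $\mathbb{P}^1$, hence vertical. This contradicts Section~\ref{sub:horizontal} and completes the proof of Theorem~\ref{thm:dim}(c). \qed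

\begin{thebibliography}{9}

\bibitem{SZ}
Xiaotao Sun and Mingshuo Zhou, \emph{Globally F-regular type of moduli spaces and Verlinde formula}, arXiv:1802.08392 (2018).

\end{thebibliography}
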